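# Free copies in $\aleph_n$ and nested linear orders: two indices that part company at $n=2$

## 1. First guess: a free copy in $\aleph_n$ is the same as $n$ levels of nested orders

Take a finite set $X$ and a family $\mathcal F$ of subsets of $X$. An adversary attaches to each finite subset $E$ of the infinite set $\aleph_n$ a finite set $S(E)\subset\aleph_n$. We want to place a copy of $X$ inside $\aleph_n$ so that no member $A$ of $\mathcal F$ (in its copy) attaches to itself a point of the copy lying outside $A$. The larger $\aleph_n$ is, the easier this becomes, so $\mathcal F$ has an index: the least $n$ for which we always succeed. There is a second index, defined purely by finite combinatorics, which counts how many levels of linear orders are needed to "explain" $\mathcal F$. The second index never exceeds the first. The natural guess is that they are equal. This is the problem, posed under the Generalized Continuum Hypothesis, from Antonio Avilés and Claribet Piña, "Free sets for a set-mapping relative to a family of sets", arXiv:1607.03291 (2016).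

We shall see the guess pass every easy test, prove it when the second index is at most $1$, and then refute it at $2$ with a family on 19 points. Everything below is proved in ZFC, so in particular it holds under GCH.

Here are the precise notions. Write $[Z]^{<\omega}$ for the family of finite subsets of $Z$, and identify $\aleph_n=\omega_n$ with the set of ordinals below it. Throughout, $X$ is a finite nonempty set and $\bigcup\mathcal F=X$. "Chain" means chain under inclusion.

**Definition (free copy, $\mathfrak{fr}$).** Let $S:[\aleph_n]^{<\omega}\to[\aleph_n]^{<\omega}$. A *free copy* of $\mathcal F$ for $S$ is an injection $u:X\to\aleph_n$ with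
$$S(u(A))\cap u(X)\subset u(A)\qquad\text{for all }A\in\mathcal F .$$
The index $\mathfrak{fr}(\mathcal F)$ is the least $n<\omega$ such that every $S:[\aleph_n]^{<\omega}\to[\aleph_n]^{<\omega}$ has a free copy of $\mathcal F$.

The index exists by the Kuratowski–Sierpiński free set theorem: for every $T:[\aleph_k]^{k}\to[\aleph_k]^{<\omega}$ (where $[\aleph_k]^k$ is the family of $k$-element subsets) there is $Y\subset\aleph_k$ with $|Y|=k+1$ and $y\notin T(Y\setminus\{y\})$ for all $y\in Y$. Indeed, let $|X|=k+1$, let $S$ on $\aleph_k$ be given, put $T(E)=\bigcup_{A\subset E}S(A)$, take such a $Y$, and let $u:X\to Y$ be any bijection. If $x\notin A$ and $u(x)\in S(u(A))$, then $u(A)\subset Y\setminus\{u(x)\}$ gives $u(x)\in T(Y\setminus\{u(x)\})$, which is false. So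
$$\mathfrak{fr}(\mathcal F)\le |X|-1. \tag{1}$$

Success at $n$ gives success at $n+1$: given $S$ on $\aleph_{n+1}$, a free copy in $\aleph_n$ for $E\mapsto S(E)\cap\aleph_n$ is a free copy for $S$, because $u(X)\subset\aleph_n$. Hence
$$\mathfrak{fr}(\mathcal F)>n\iff\text{some }S\text{ on }\aleph_n\text{ has no free copy of }\mathcal F. \tag{2}$$

## 2. Nested orders and the inequality $\mathfrak{no}\le\mathfrak{fr}$

**Definition (nested-orders family).** A nested-orders family on $X$ is a family $\mathfrak S$ of finite sequences of elements of $X$ obtained as follows. The empty sequence and all one-term sequences $(t)$ are in $\mathfrak S$. A strict linear order $\prec_\emptyset$ on $X$ is fixed, and $(t_1,t_2)\in\mathfrak S$ iff $t_2\prec_\emptyset t_1$. Recursively, for $v=(t_1,\dots,t_k)\in\mathfrak S$ with $k\ge1$, let $D_v=\{t:(t_1,\dots,t_k,t)\in\mathfrak S\}$, which is the initial segment $\{t:t\prec_{(t_1,\dots,t_{k-1})}t_k\}$. A strict linear order $\prec_v$ is chosen on $D_v$, and $(t_1,\dots,t_k,s,t)\in\mathfrak S$ iff $s,t\in D_v$ and $t\prec_v s$. An *$n$-nested-orders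 family* is defined in the same way but consists only of sequences of length at most $n+2$; that is, $\prec_v$ is chosen only for $v$ of length at most $n$.

So we order $X$; below each $t$ we choose a fresh order; below each $s$ in that order we choose a fresh order again; and so on. The orders at different $v$ need not be related in any way. Keep this freedom in mind. Since $D_{(t_1,\dots,t_{k+1})}\subset D_{(t_1,\dots,t_k)}$ and $t_k\notin D_{(t_1,\dots,t_k)}$, the terms of a sequence in $\mathfrak S$ are distinct.

**Definition ($\mathcal F_{\mathfrak S,n}$ and $\mathfrak{no}$).** Put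
$$\mathcal F_{\mathfrak S,n}=\{A\subset X:\ (t_1,\dots,t_{n+2})\in\mathfrak S,\ t_1,\dots,t_{n+1}\in A\ \Rightarrow\ t_{n+2}\in A\}.$$
The index $\mathfrak{no}(\mathcal F)$ is the least $n$ such that $\mathcal F\subset\mathcal F_{\mathfrak S,n}$ for some $n$-nested-orders family $\mathfrak S$ on $X$. Equivalently, for some nested-orders family $\mathfrak S$: only sequences of length $n+2$ matter, an $n$-nested-orders family extends by continuing the recursion, and conversely one may truncate.

**Example 1.** Let $X=\{1,2,3\}$ with $1\prec_\emptyset2\prec_\emptyset3$ and $2\prec_{(3)}1$. Then $\mathfrak S$ consists of $\emptyset,(1),(2),(3),(2,1),(3,1),(3,2),(3,1,2)$. The family $\mathcal F_{\mathfrak S,0}$ consists of the initial segments $\emptyset,\{1\},\{1,2\},X$ of $\prec_\emptyset$. For $\mathcal F_{\mathfrak S,1}$ the only sequence of length three says: if $3,1\in A$, then $2\in A$. So $\mathcal F_{\mathfrak S,1}$ contains every subset of $X$ except $\{1,3\}$. There are no sequences of length $4$, so $\mathcal F_{\mathfrak S,2}$ contains every subset.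

In general, $\mathcal F_{\mathfrak S,0}$ is the family of initial segments of $\prec_\emptyset$, so $\mathfrak{no}(\mathcal F)=0$ iff $\mathcal F$ is a chain. The definition is best understood through the proof of the following known result.

**Proposition 1 (known result).** If $\mathfrak{fr}(\mathcal F)\le n$, then $\mathcal F\subset\mathcal F_{\mathfrak S,n}$ for some $n$-nested-orders family $\mathfrak S$. Hence $\mathfrak{no}(\mathcal F)\le\mathfrak{fr}(\mathcal F)$.

*Proof.* Run the definition on the infinite set $\omega_n$, with well-orders that get shorter. Let $\prec_\emptyset$ be the usual order of $\omega_n$. Suppose $1\le k\le n$, $v$ has length $k$, and the order one level up has order type at most $\omega_{n-k+1}$. Then $D_v$ is a proper initial segment of it, so $|D_v|\le\aleph_{n-k}$, and we may choose $\prec_v$ to be a well-order of $D_v$ of type at most $\omega_{n-k}$. After the orders $\prec_v$ with $v$ of length $n$, which have type at most $\omega$, the sets $D_v$ with $v$ of length $n+1$ are finite. (For $n=0$: $\prec_\emptyset$ has type $\omega$ and each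 $D_{(t)}$ is finite.) Call the resulting family $\mathfrak T$, and for finite $E\subset\omega_n$ put
$$S(E)=\bigcup\{D_v:\ v\in\mathfrak T\text{ has length }n+1\text{ and all its terms lie in }E\},$$
a finite set. Let $u$ be a free copy of $\mathcal F$ for $S$. The pulled-back family $\mathfrak S=\{(t_1,\dots,t_k):(u(t_1),\dots,u(t_k))\in\mathfrak T\}$ is an $n$-nested-orders family on $X$, since restrictions of linear orders are linear orders. If $A\in\mathcal F$, $(t_1,\dots,t_{n+2})\in\mathfrak S$ and $t_1,\dots,t_{n+1}\in A$, then $u(t_{n+2})\in S(u(A))\cap u(X)\subset u(A)$, so $t_{n+2}\in A$. $\square$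

So a free copy for one particular adversary hands us a nested-orders family. The guess $\mathfrak{no}=\mathfrak{fr}$ says that, conversely, every system of finite nested orders can be realized against every adversary: $\mathfrak{fr}(\mathcal F_{\mathfrak S,n})\le n$ always. Here are two small tools for $\mathfrak{no}$.

**Lemma 2.** For every nested-orders family $\mathfrak S$ and every $m$, $\mathcal F_{\mathfrak S,m}\subset\mathcal F_{\mathfrak S,m+1}$.

*Proof.* Let $(t_1,\dots,t_{m+3})\in\mathfrak S$ and $t_1,\dots,t_{m+2}\in A\in\mathcal F_{\mathfrak S,m}$. Since $t_{m+3}\in D_{(t_1,\dots,t_{m+2})}\subset D_{(t_1,\dots,t_{m+1})}$, the sequence $(t_1,\dots,t_{m+1},t_{m+3})$ is in $\mathfrak S$, so $t_{m+3}\in A$. $\square$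

**Lemma 3.** Suppose $W\subset X$, $|W|=n+1$, and for every $w\in W$ some $A\in\mathcal F$ has $A\cap W=W\setminus\{w\}$. Then $\mathfrak{no}(\mathcal F)\ge n$.

*Proof.* Let $n\ge1$ and let $\mathfrak S$ be any nested-orders family. Let $t_1$ be the $\prec_\emptyset$-largest element of $W$; then $W\setminus\{t_1\}\subset D_{(t_1)}$. Let $t_2$ be the $\prec_{(t_1)}$-largest element of $W\setminus\{t_1\}$; then $W\setminus\{t_1,t_2\}\subset D_{(t_1,t_2)}$. Continuing, we enumerate $W$ by a sequence $(t_1,\dots,t_{n+1})\in\mathfrak S$. Some $A\in\mathcal F$ contains $t_1,\dots,t_n$ but not $t_{n+1}$, so $A\notin\mathcal F_{\mathfrak S,n-1}$. By Lemma 2, $A\notin\mathcal F_{\mathfrak S,m}$ for every $m\le n-1$. $\square$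

## 3. Three tests by hand, and the theorems

**Test 1: chains.** If $\mathfrak{no}(\mathcal F)=0$, list $X=\{x_1,\dots,x_m\}$ so that every member of $\mathcal F$ is some $X_l=\{x_1,\dots,x_l\}$. Given $S$ on $\omega$, choose recursively
$$u(x_k)\notin u(X_{k-1})\cup\bigcup_{l<k}S(u(X_l)).$$
For $k>l$ we have $u(x_k)\notin S(u(X_l))$, so $u$ is a free copy, and $\mathfrak{fr}(\mathcal F)=0$. The guess holds.

**Test 2: deleting one point.** Let $|W|=n+1$ with $n\ge1$ and $\mathcal F=\{W\setminus\{w\}:w\in W\}$. Lemma 3, Proposition 1 and (1) give $n\le\mathfrak{no}(\mathcal F)\le\mathfrak{fr}(\mathcal F)\le n$. The guess holds, for every $n$.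

**Test 3: Example 1.** Let $\mathcal F$ consist of all subsets of $\{1,2,3\}$ except $\{1,3\}$. It is not a chain, so $\mathfrak{no}(\mathcal F)=1$. Is $\mathfrak{fr}(\mathcal F)\le1$? Let $S$ on $\omega_1$ be given. Enlarging $S$, we may assume that $E\subset E'$ implies $S(E)\subset S(E')$. Send $3$ to a very high ordinal $\alpha$. Since $2\prec_{(3)}1$, we then want to choose $u(2)$ before $u(1)$: first $u(2)\notin S(\{\alpha\})$, then $u(1)\notin S(\{u(2),\alpha\})$. But we also need $u(2)\notin S(\{u(1)\})$, and $u(1)$ is chosen after $u(2)$. So $u(2)$ must be picked with foresight.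

Call $\xi$ *bad* if $\xi\in S(\{\eta\})$ for all but finitely many $\eta$. If there were infinitely many bad ordinals $\xi_0,\xi_1,\dots$, then, discarding countably many $\eta$, we would find an $\eta$ with all $\xi_i\in S(\{\eta\})$, although $S(\{\eta\})$ is finite. So only finitely many ordinals are bad. By closing off, take a countable infinite $E\subset\omega_1$ such that $S(G)\subset E$ for all finite $G\subset E$, and such that every $\xi\in E$ that is not bad has infinitely many $\eta\in E$ with $\xi\notin S(\{\eta\})$. Let $u(3)=\alpha\notin E$. Choose $u(2)=\xi\in E$ not bad with $\xi\notin S(\{\alpha\})$, and then $u(1)=\eta\in E$, $\eta\ne\xi$, with $\xi\notin S(\{\eta\})$ and $\eta\notin S(\{\xi,\alpha\})$. Then $\alpha$ is in no $S(G)$ with $G\subset\{\xi,\eta\}$; $\eta$ is in none of $S(\emptyset),S(\{\xi\}),S(\{\alpha\}),S(\{\xi,\alpha\})$; and $\xi$ is in none of $S(\emptyset),S(\{\alpha\}),S(\{\eta\})$. These are all the requirements, because $\{1,3\}\notin\mathcal F$. So $\mathfrak{fr}(\mathcal F)=1$, and the guess holds again.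

The tests are encouraging, and the third one contains the germ of a general proof for $\mathfrak{no}\le 1$. Here is the full truth.

**Theorem A.** There is a family $\mathcal F$ on a 19-point set with $\mathfrak{no}(\mathcal F)=2<\mathfrak{fr}(\mathcal F)$. Hence $\mathfrak{fr}(\mathcal F_{\mathfrak S,2})>2$ for some $2$-nested-orders family $\mathfrak S$.

**Theorem B.** For every $n\ge2$ there is $\mathcal F_n$ with $\mathfrak{no}(\mathcal F_n)=n<\mathfrak{fr}(\mathcal F_n)$.

**Theorem C.** If $\mathfrak{no}(\mathcal F)\le1$, then $\mathfrak{fr}(\mathcal F)=\mathfrak{no}(\mathcal F)$.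

So the answer to the problem is no, under GCH and already in ZFC. The implication "$\mathfrak{no}(\mathcal F)\le n\Rightarrow\mathfrak{fr}(\mathcal F)\le n$ for all $\mathcal F$" is true exactly for $n\le1$: use Theorem C for $n\le1$ and Theorem B for $n\ge2$. Also, $\mathfrak{no}(\mathcal F)=\mathfrak{fr}(\mathcal F)$ whenever $\mathfrak{fr}(\mathcal F)\le2$. Indeed $\mathfrak{no}(\mathcal F)\le\mathfrak{fr}(\mathcal F)\le2$ by Proposition 1; if $\mathfrak{no}(\mathcal F)\le1$, use Theorem C, and if $\mathfrak{no}(\mathcal F)=2$, both are $2$.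

## 4. Equality for $\mathfrak{no}\le1$: good partial copies (Theorem C)

By Proposition 1 only $\mathfrak{fr}(\mathcal F)\le\mathfrak{no}(\mathcal F)$ is needed, and Test 1 settles $\mathfrak{no}(\mathcal F)=0$. Let $\mathfrak{no}(\mathcal F)=1$ and $\mathcal F\subset\mathcal F_{\mathfrak S,1}$. Enumerate $X=\{x_1\prec_\emptyset\dots\prec_\emptyset x_m\}$ and put $X_k=\{x_1,\dots,x_k\}$.

**Step 1: set up an induction on $k$.** We add the points $x_1,x_2,\dots$ from the bottom up, and each new point becomes the top. If $x_k\in A\in\mathcal F$, then $A\cap X_{k-1}$ is an initial segment of $\prec_{(x_k)}$, because $(x_k,s,t)\in\mathfrak S$ and $x_k,s\in A$ imply $t\in A$. So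
$$\mathcal C_k=\{A\cap X_{k-1}:x_k\in A\in\mathcal F\}\cup\{\emptyset,X_{k-1}\}$$
is a chain. Put $\mathcal F_k=\{A\cap X_k:A\in\mathcal F\}\cup\{\emptyset,X_k\}$. Then
$$\mathcal C_k\subset\mathcal F_{k-1}. \tag{3}$$
For $S:[\omega_1]^{<\omega}\to[\omega_1]^{<\omega}$ let $R_k(S)$ be the set of injections $u:X_k\to\omega_1$ with $S(u(A))\cap u(X_k)\subset u(A)$ for all $A\in\mathcal F_k$. We prove $P(k)$: for every $S$, $R_k(S)\ne\emptyset$. Since $\mathcal F\subset\mathcal F_m$, $P(m)$ gives $\mathfrak{fr}(\mathcal F)\le1$. The empty function shows $P(0)$. Assume $P(k-1)$ and let $S$ be given. Replacing $S(E)$ by $\bigcup_{E'\subset E}S(E')$, which only shrinks $R_k(S)$, we may assume that $S$ is monotone.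

**Step 2: define foresight.** We want to place $X_{k-1}$ block by block along the chain $\mathcal C_k=\{I_0\subsetneq I_1\subsetneq\dots\subsetneq I_r\}$, where $I_0=\emptyset$ and $I_r=X_{k-1}$, having at each stage infinitely many disjoint options for the next block. Define *good* functions by downward recursion on $j$. A function $p:I_r\to\omega_1$ is good iff $p\in R_{k-1}(S)$. For $j<r$, a function $p:I_j\to\omega_1$ is good iff there are infinitely many good extensions $q:I_{j+1}\to\omega_1$ of $p$ whose sets $q(I_{j+1}\setminus I_j)$ are pairwise disjoint.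

**Step 3: the empty function on $I_0$ is good.** This shows that foresight is possible. For every non-good $p:I_j\to\omega_1$ with $j<r$, let $Q_p$ be a maximal family of good extensions $q:I_{j+1}\to\omega_1$ of $p$ with pairwise disjoint sets $q(I_{j+1}\setminus I_j)$. Every such disjoint family is finite because $p$ is not good, so a maximal one exists and is finite. Put
$$S^*(E)=S(E)\cup\bigcup\{\operatorname{ran}q:\ q\in Q_p,\ p:I_j\to E\text{ not good},\ j<r\}.$$
This is finite, since there are only finitely many functions $p:I_j\to E$. By $P(k-1)$ pick $u\in R_{k-1}(S^*)$. As $S\subset S^*$ pointwise, $u\in R_{k-1}(S)$, so $u=u|_{I_r}$ is good. Suppose $u|_{I_0}$ is not good, and let $j<r$ be maximal such that $p=u|_{I_j}$ is not good. Then $u|_{I_{j+1}}$ is a good extension of $p$. By maximality of $Q_p$, the nonempty set $u(I_{j+1}\setminus I_j)$ meets $\operatorname{ran}q$ for some $q\in Q_p$. So some $u(y)$ with $y\in I_{j+1}\setminus I_j$ lies in $S^*(u(I_j))$. But $I_j\in\mathcal F_{k-1}$ by (3), so $S^*(u(I_j))\cap u(X_{k-1})\subset u(I_j)$, and $u(y)\in u(I_j)$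 contradicts the injectivity of $u$.

**Step 4: reflect goodness to a countable set and put the top outside.** For each good $p:I_j\to\omega_1$, $j<r$, fix countably infinitely many good extensions as in the definition. Starting with $\emptyset$, add $\omega$ times the ranges of the extensions chosen for all good $p$ with values in the current countable set. The union $E$ is countable, and every good $p:I_j\to E$, $j<r$, has infinitely many good extensions $q:I_{j+1}\to E$ with pairwise disjoint sets $q(I_{j+1}\setminus I_j)$. Let $E'\supset E$ be countable and closed under $S$, and pick $\alpha\in\omega_1\setminus E'$. By Step 3 we may start from the good function $p_0=\emptyset$ and choose successively good extensions $p_{j+1}:I_{j+1}\to E$ of $p_j$ with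
$$p_{j+1}(I_{j+1}\setminus I_j)\cap S(\{\alpha\}\cup p_j(I_j))=\emptyset. \tag{4}$$
This is possible, since a finite set meets only finitely many of infinitely many pairwise disjoint sets. Let $u|_{X_{k-1}}=p_r\in R_{k-1}(S)$ and $u(x_k)=\alpha$. This is an injection, since $\alpha\notin E$.

**Step 5: check that $u\in R_k(S)$.** Let $A\in\mathcal F_k$. If $x_k\notin A$, then $A\in\mathcal F_{k-1}$, so $S(u(A))\cap u(X_{k-1})\subset u(A)$; and $\alpha\notin S(u(A))$ because $S(u(A))\subset E'$. If $x_k\in A$, then $A=I_j\cup\{x_k\}$ for some $j$. Let $y\in X_{k-1}\setminus I_j$, say $y\in I_{l+1}\setminus I_l$ with $l\ge j$. By (4) and monotonicity, $u(y)\notin S(\{\alpha\}\cup u(I_l))\supset S(\{\alpha\}\cup u(I_j))=S(u(A))$. So $P(k)$ holds, and Theorem C is proved. $\blacksquare$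

## 5. Why the argument does not climb to $\omega_2$: coherent ranks

A sensible person now tries to repeat the argument one cardinal higher. The new top $\alpha<\omega_2$ goes outside a closed set of size $\aleph_1$, and the points below it have to be placed in some order. In Section 4 they were placed along the blocks $I_j$, and Step 3 worked because every $I_j$ is itself a member of $\mathcal F_{k-1}$, by (3). For $n=2$, the sets $A\cap X_{k-1}$ with $x_k\in A$ need not form a chain, so there is no such list of blocks. The only linear guide left is the order $\prec_{(x_k)}$, and its initial segments need not be in $\mathcal F_{k-1}$: nothing ties the order $\prec_{(w)}$ of a top point $w$ to the order $\prec_{(c)}$ of a lower point $c$.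

**Example 2.** Let $X=\{a,b,c,w\}$ with $a\prec_\emptyset b\prec_\emptyset c\prec_\emptyset w$, and let
$$a\prec_{(c)}b,\qquad c\prec_{(w)}b\prec_{(w)}a .$$
For $n=1$ this disagreement between $c$ and $w$ is invisible. If $A\in\mathcal F_{\mathfrak S,1}$ contains $w$ and $b$, then $(w,b,c)\in\mathfrak S$ gives $c\in A$, and $(c,b,a)\in\mathfrak S$ gives $a\in A$; so no member of $\mathcal F_{\mathfrak S,1}$ contains $w,b$ and omits $a$. For $n=2$ it is visible: $\{w,b,c\}\in\mathcal F_{\mathfrak S,2}$. Indeed a sequence $(t_1,t_2,t_3,t_4)\in\mathfrak S$ with $t_1,t_2,t_3\in\{w,b,c\}$ must begin with $(w,b,c)$, and $D_{(w,b,c)}=\emptyset$ because $D_{(w,b)}=\{c\}$.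

On $\omega_2$, an adversary arranges each $\alpha<\omega_2$ in order type at most $\omega_1$. In Proposition 1 these arrangements were arbitrary. The idea that defeats the guess is to make the arrangements coherent: once $c$ has appeared in the arrangement of $w$, the arrangement of $w$ respects that of $c$. Then the pattern of Example 2 cannot be realized. Here is the coherent arrangement, in the form of a rank $\rho(\xi,\alpha)$ telling when $\xi$ appears below $\alpha$.

**Lemma 4.** There is $\rho:\{(\xi,\alpha):\xi<\alpha<\omega_2\}\to\omega_1$ such that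

(a) $P^\alpha_\nu:=\{\xi<\alpha:\rho(\xi,\alpha)\le\nu\}$ is countable for all $\alpha<\omega_2$, $\nu<\omega_1$;

(b) if $\xi,\eta<\beta<\alpha$ and $\rho(\xi,\beta)\le\rho(\eta,\beta)$, then $\rho(\xi,\alpha)\le\max\{\rho(\beta,\alpha),\rho(\eta,\alpha)\}$.

*Proof.* We define $\rho(\cdot,\alpha)$ by recursion on $\alpha>0$. Suppose $\rho(\cdot,\beta)$ is defined for $\beta<\alpha$ and satisfies (a). Call $Q\subset\alpha$ *closed* if $P^\beta_{\rho(\eta,\beta)}\subset Q$ whenever $\eta<\beta$ are both in $Q$: if $\beta$ and $\eta$ are in, then so is everything that $\beta$ lists no later than $\eta$. The set $\alpha$ is closed, and intersections of closed sets are closed, so every subset of $\alpha$ lies in a least closed set. The least closed set containing a countable $Q_0$ is countable: put $Q_{i+1}=Q_i\cup\bigcup\{P^\beta_{\rho(\eta,\beta)}:\eta<\beta\text{ in }Q_i\}$. By (a) each $Q_i$ is countable, and $\bigcup_iQ_i$ is closed, since any two of its elements lie in a common $Q_i$.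

As $|\alpha|\le\aleph_1$, fix a surjection $h:\omega_1\to\alpha$, and let $Q_\nu$ (now for $\nu<\omega_1$) be the least closed set containing $\{h(\iota):\iota\le\nu\}$. The sets $Q_\nu$ are countable, increase with $\nu$, and have union $\alpha$. Put $\rho(\xi,\alpha)=\min\{\nu:\xi\in Q_\nu\}$. Then $P^\alpha_\nu=Q_\nu$, which gives (a). For (b), let $\nu=\max\{\rho(\beta,\alpha),\rho(\eta,\alpha)\}$. Then $\eta<\beta$ are both in the closed set $Q_\nu$, so $\xi\in P^\beta_{\rho(\eta,\beta)}\subset Q_\nu$, that is, $\rho(\xi,\alpha)\le\nu$. $\square$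

## 6. Forks: how two members of $\mathcal F$ speak about an order

We need to force a pattern like that of Example 2 by means of sets in $\mathcal F$. The basic device is a pair of sets that disagree about two points.

**Definition (fork).** For $p\ne y$ and $r,s$ in $X$, the family $\mathcal F$ has the *fork* $\langle p,y\mid r,s\rangle$ if there are $A,A'\in\mathcal F$ with $p,y,r\in A$, $s\notin A$ and $p,y,s\in A'$, $r\notin A'$. (Then automatically $r\ne s$ and $p,y\notin\{r,s\}$.)

For example, the family of Test 2 with $W=\{p,y,r,s\}$ has the fork $\langle p,y\mid r,s\rangle$, by the sets $W\setminus\{s\}$ and $W\setminus\{r\}$.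

In a nested-orders family, and in $\omega_2$, a fork says almost the same thing: below $p$, at least one of $r,s$ comes after $y$.

**Lemma 5 (chain criterion).** Let $\prec_\emptyset$ be a linear order on $X$. For each $t\in X$ let $\prec_t$ be a linear order on $D_t=\{s:s\prec_\emptyset t\}$, and for $s\in D_t$ put $D_{ts}=\{r\in D_t:r\prec_t s\}$. Suppose that for all $s\prec_\emptyset t$ the family of traces $\{A\cap D_{ts}:s,t\in A\in\mathcal F\}$ is a chain; in other words, $\mathcal F$ has no fork $\langle t,s\mid r,r'\rangle$ with $r,r'\in D_{ts}$. Then $\mathfrak{no}(\mathcal F)\le2$.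

*Proof.* The two conditions agree, because two traces are incomparable exactly when each contains a point of $D_{ts}$ missing from the other. Let $\prec_{(t)}=\prec_t$, and choose $\prec_{(t,s)}$ on $D_{(t,s)}=D_{ts}$ so that all members of the chain are initial segments. This gives a $2$-nested-orders family $\mathfrak S$. If $A\in\mathcal F$, $(t,s,r,q)\in\mathfrak S$ and $t,s,r\in A$, then $r$ lies in $A\cap D_{ts}$, an initial segment of $\prec_{(t,s)}$, and $q\prec_{(t,s)}r$. So $q\in A$. $\square$

Now the adversary on $\omega_2$. Take $\rho$ from Lemma 4 and fix injections $g^\alpha_\nu:P^\alpha_\nu\to\omega$. For finite $E\subset\omega_2$ let $S(E)$ be the set of all $\xi$ for which there are $\alpha\in E$ and $\beta,\gamma\in E\cap\alpha$ such that, with $\nu=\rho(\beta,\alpha)$,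
$$\gamma,\xi\in P^\alpha_\nu\quad\text{and}\quad g^\alpha_\nu(\xi)\le g^\alpha_\nu(\gamma). \tag{5}$$
There are finitely many triples $(\alpha,\beta,\gamma)$, and each admits finitely many $\xi$ because $g^\alpha_\nu$ is injective. So $S(E)$ is finite. In words: $\alpha$ and $\beta$ select a countable piece of $\alpha$, enumerated in type at most $\omega$, and $\gamma$ catches everything enumerated before it.

**Lemma 6.** Let $u:X\to\omega_2$ be a free copy of $\mathcal F$ for $S$, and identify $x\in X$ with $u(x)$. If $\mathcal F$ has the fork $\langle p,y\mid r,s\rangle$ and $y,r,s<p$, then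
$$\rho(y,p)<\max\{\rho(r,p),\rho(s,p)\}.$$

*Proof.* Suppose not, and let $\nu=\rho(y,p)$. Then $r,s\in P^p_\nu$. Let $A,A'$ be the two sets of the fork. If $g^p_\nu(s)<g^p_\nu(r)$, then (5) with $\alpha=p$, $\beta=y$, $\gamma=r$, $\xi=s$ shows $s\in S(A)$. But $s\in X\setminus A$, contrary to $S(A)\cap X\subset A$. If $g^p_\nu(r)<g^p_\nu(s)$, then in the same way $r\in S(A')\cap X\setminus A'$, again impossible. $\square$

The only difference between the two worlds is that the ranks in $\omega_2$ satisfy (b) of Lemma 4. So we look for a family whose forks can be satisfied by independent orders $\prec_c,\prec_w$ but not by coherent ones.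

## 7. The 19 points

Let us read off what is needed. We want a point $w$ above everything and a point $c$ below $w$ but above the points $a,a',b,b'$. Below $c$, the points $a,a'$ should come no later than one of $b,b'$; the forks $\langle c,a\mid b,b'\rangle$ and $\langle c,a'\mid b,b'\rangle$ say this. Below $w$, the last of $b,b'$ should come after $c$, so that coherence applies: use the fork $\langle w,c\mid b,b'\rangle$. Coherence then says that $a,a'$ come no later below $w$ than the last of $b,b'$. To contradict this we use a further point $z$ that also comes before the last of $b,b'$, by the fork $\langle w,z\mid b,b'\rangle$, together with the forks $\langle w,b\mid a,z\rangle$ and $\langle w,b'\mid a',z\rangle$.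

A fork speaks only when its first point is above the other three. In a free copy we do not control which ordinals are large, so we must force it. With three points $w_1,w_2,w_3$ and forks $\langle p,y\mid r,s\rangle$ for every arrangement $\{y,r,s\}$ of them, $p$ cannot be above all three; this forces the top point to be a $w_i$. The same trick with $c_1,c_2,c_3$ forces some $c_j$ above all the $a$'s and $b$'s. Since we do not know which $i$ and $j$ occur, each $c_j$ gets its own $a,a',b,b'$.

**Definition (the family).** For $j\in\{1,2,3\}$ take points $a_j,a_j',b_j,b_j',c_j$ (of *index* $j$), together with points $z,w_1,w_2,w_3$, all distinct. This makes $15+4=19$ points. Put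
$$D=\{a_j,a_j',b_j,b_j':j\le3\},\quad C=\{c_1,c_2,c_3\},\quad B=D\cup C\cup\{z\},\quad W=\{w_1,w_2,w_3\},\quad X=B\cup W.$$
The family $\mathcal F$ consists of the following sets, for all $i,j\in\{1,2,3\}$:

* (F1) $B\cup(W\setminus\{w_i\})$;
* (F2) $D\cup(C\setminus\{c_j\})$;
* (F3) $\{c_j,a_j,a_j',b_j\}$ and $\{c_j,a_j,a_j',b_j'\}$;
* (F4) $\{w_i,c_j,a_j,b_j\}$ and $\{w_i,c_j,a_j',b_j'\}$;
* (F5) $\{w_i,c_j,b_j,z\}$ and $\{w_i,c_j,b_j',z\}$.

The sets (F1) already cover $X$. The family has the following forks.

* From (F1): $\langle p,y\mid r,s\rangle$ for $p\in B$ and $\{y,r,s\}=W$, by $B\cup\{y,r\}$ and $B\cup\{y,s\}$.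
* From (F2): $\langle p,y\mid r,s\rangle$ for $p\in D$ and $\{y,r,s\}=C$, by $D\cup\{y,r\}$ and $D\cup\{y,s\}$.
* From (F3): $\langle c_j,a_j\mid b_j,b_j'\rangle$ and $\langle c_j,a_j'\mid b_j,b_j'\rangle$.
* From (F5): $\langle w_i,z\mid b_j,b_j'\rangle$ and $\langle w_i,c_j\mid b_j,b_j'\rangle$.
* From (F4) and (F5): $\langle w_i,b_j\mid a_j,z\rangle$, by $\{w_i,c_j,a_j,b_j\}$ and $\{w_i,c_j,b_j,z\}$; and $\langle w_i,b_j'\mid a_j',z\rangle$, by $\{w_i,c_j,a_j',b_j'\}$ and $\{w_i,c_j,b_j',z\}$.

There may be others; Section 8 has to deal with all of them. This is why there are two $a$'s. If $a_j'$ were replaced by $a_j$, the sets (F4) would become $\{w_i,c_j,a_j,b_j\}$ and $\{w_i,c_j,a_j,b_j'\}$, with the extra fork $\langle w_i,a_j\mid b_j,b_j'\rangle$. The order $\prec_{w_i}$ used below puts $b_j$ and $b_j'$ both before $a_j$, so it would violate this fork.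

## 8. $\mathfrak{no}(\mathcal F)=2$: orders that disagree

The bound $\mathfrak{no}(\mathcal F)\ge2$ is Lemma 3 for $W$ and the sets (F1). For $\mathfrak{no}(\mathcal F)\le2$ we give orders as in Lemma 5, listed increasingly. Here "$a$'s" means $a_1,a_1',a_2,a_2',a_3,a_3'$ in this order, and "$b$'s" means $b_1,b_1',\dots,b_3,b_3'$.

* $\prec_\emptyset$: $a$'s, $b$'s, $c_1,c_2,c_3$, $z$, $w_1,w_2,w_3$.
* $\prec_{w_i}$ on $B\cup\{w_k:k<i\}$: $z$, $c_1,c_2,c_3$, $b$'s, $a$'s, then the $w_k$ $(k<i)$.
* $\prec_z$ on $D\cup C$: $c_1,c_2,c_3$, $b$'s, $a$'s.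
* $\prec_{c_j}$ on $D\cup\{c_k:k<j\}$, and $\prec_x$ for $x\in D$: the restriction of $\prec_\emptyset$.

Note the disagreement of Example 2: below $c_j$ the $a$'s precede the $b$'s, whereas below $w_i$ the order is $c$'s, $b$'s, $a$'s. We check that for every pair $s\prec_\emptyset t$ the traces on $D_{ts}$ of the members of $\mathcal F$ containing $s$ and $t$ form a chain.

**Step 1: $t=w_i$, $s=w_k$ with $k<i$.** Only one member of $\mathcal F$ contains both, namely the (F1) set omitting the third $w$.

For every other pair, $D_{ts}\subset B$, because the $w_k$ come last in $\prec_{w_i}$. So (F1) sets containing $s,t$ have trace all of $D_{ts}$, which is comparable with every trace. We ignore (F1) from now on.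

**Step 2: $t=w_i$, $s\in B$.** Only the (F4) and (F5) sets with this $i$ contain $w_i$.

* $s=a_j$ or $s=a_j'$: only one such set contains $s$.
* $s=b_j$ or $s=b_j'$: here $D_{ts}$ consists of $z$, the $c$'s and the earlier $b$'s. The (F4) set has trace $\{c_j\}$ and the (F5) set has trace $\{z,c_j\}$.
* $s=c_j$: here $D_{ts}=\{z\}\cup\{c_k:k<j\}$. The (F4) sets have trace $\emptyset$ and the (F5) sets have trace $\{z\}$.
* $s=z$: here $D_{ts}=\emptyset$.

**Step 3: $t=z$.** Only (F5) sets contain $z$.

* $s$ one of the $a$'s: no set.
* $s=b_j$ or $s=b_j'$: here $D_{ts}$ consists of the $c$'s and the earlier $b$'s, and the only trace is $\{c_j\}$.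
* $s=c_j$: here $D_{ts}=\{c_k:k<j\}$, and the only trace is $\emptyset$.

**Step 4: $t=c_j$, $s=c_k$ with $k<j$.** Apart from (F1), only the (F2) set $D\cup\{c_j,c_k\}$ contains both.

**Step 5: $t=c_j$, $s\in D$.** Here $D_{ts}$ is the set of points of $D$ that are $\prec_\emptyset$-below $s$, so (F2) sets containing $c_j$ have trace $D_{ts}$ and can be ignored. The remaining sets containing $c_j$ are those of types (F3)–(F5) of index $j$.

* $s$ of index $\ne j$: no set.
* $s=b_j$: the traces are $\{a_j,a_j'\}$ from (F3), $\{a_j\}$ from (F4), and $\emptyset$ from (F5).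
* $s=b_j'$: the traces are $\{a_j,a_j'\}$ from (F3), $\{a_j'\}$ from (F4), and $\emptyset$ from (F5).
* $s=a_j$: here $D_{ts}$ contains only $a$'s of smaller index, and every trace is $\emptyset$.
* $s=a_j'$: the traces are $\{a_j\}$ from (F3) and $\emptyset$ from (F4).

**Step 6: $t\in D$ of index $j$.** Then $s\in D$ and $D_{ts}\subset D$, so (F2) can be ignored.

* $s$ of index $\ne j$: no set of types (F3)–(F5) contains both.
* $s=a_j$: every trace is $\emptyset$, since $D_{ts}$ contains only $a$'s of smaller index.
* $s=a_j'$: every trace is a subset of $\{a_j\}$.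
* $s=b_j$: then $t=b_j'$, and no set of types (F3)–(F5) contains both.

The case $s=b_j'$ does not occur, because $b_j'$ is the $\prec_\emptyset$-last point of $D$ of index $j$. So every family of traces is a chain, and Lemma 5 gives $\mathfrak{no}(\mathcal F)\le2$. Hence $\mathfrak{no}(\mathcal F)=2$.

## 9. $\mathfrak{fr}(\mathcal F)>2$: coherence forbids the disagreement

Let $S$ on $\omega_2$ be the adversary (5), and suppose for contradiction that $u:X\to\omega_2$ is a free copy of $\mathcal F$ for $S$. Identify $x$ with $u(x)$, so that $X\subset\omega_2$ and Lemma 6 applies. Below, $\max$ refers to the order of ordinals.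

**Step 1: $\max X\in W$.** This puts some $w_i$ on top. Otherwise $p=\max X\in B$. Write $W=\{y,r,s\}$ with $\rho(y,p)$ largest. Then the (F1) fork $\langle p,y\mid r,s\rangle$ contradicts Lemma 6.

**Step 2: $\max(D\cup C)\in C$.** This puts some $c_j$ above all the $a$'s and $b$'s. Otherwise $p=\max(D\cup C)\in D$. Write $C=\{y,r,s\}$ with $\rho(y,p)$ largest. Then the (F2) fork $\langle p,y\mid r,s\rangle$ contradicts Lemma 6.

Fix $i,j$ with $w:=w_i=\max X$ and $c:=c_j=\max(D\cup C)$, and write $a,a',b,b'$ for $a_j,a_j',b_j,b_j'$. Then $a,a',b,b'<c<w$ and $z<w$.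

**Step 3: there is $\sigma\in\{b,b'\}$ with $\rho(a,c),\rho(a',c)\le\rho(\sigma,c)$.** This fixes the ranks below $c$. By the (F3) forks $\langle c,a\mid b,b'\rangle$ and $\langle c,a'\mid b,b'\rangle$ and Lemma 6, both $\rho(a,c)$ and $\rho(a',c)$ are less than $\max\{\rho(b,c),\rho(b',c)\}$. Let $\sigma$ be the one of $b,b'$ with the larger rank.

**Step 4: there is $\tau\in\{b,b'\}$ at which $\rho(\cdot,w)$ is maximal on $\{z,c,b,b'\}$.** This fixes the ranks below $w$. By the (F5) forks $\langle w,z\mid b,b'\rangle$ and $\langle w,c\mid b,b'\rangle$ and Lemma 6, both $\rho(z,w)$ and $\rho(c,w)$ are less than $\max\{\rho(b,w),\rho(b',w)\}$. Let $\tau$ be the one of $b,b'$ with the larger rank.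

**Step 5: coherence transports Step 3 from $c$ to $w$.** Lemma 4(b) with $\xi\in\{a,a'\}$, $\eta=\sigma$, $\beta=c$, $\alpha=w$, followed by Step 4, gives
$$\rho(a,w),\ \rho(a',w)\ \le\ \max\{\rho(c,w),\rho(\sigma,w)\}\ \le\ \rho(\tau,w),\qquad \rho(z,w)\le\rho(\tau,w). \tag{6}$$
It does not matter whether $\sigma=\tau$.

**Step 6: contradiction.** If $\tau=b$, the fork $\langle w,b\mid a,z\rangle$ and Lemma 6 give $\rho(b,w)<\max\{\rho(a,w),\rho(z,w)\}$, against (6). If $\tau=b'$, the fork $\langle w,b'\mid a',z\rangle$ gives $\rho(b',w)<\max\{\rho(a',w),\rho(z,w)\}$, against (6).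

So $S$ has no free copy of $\mathcal F$, and $\mathfrak{fr}(\mathcal F)>2=\mathfrak{no}(\mathcal F)$ by (2). For the second statement of Theorem A, take a $2$-nested-orders family $\mathfrak S$ with $\mathcal F\subset\mathcal F_{\mathfrak S,2}$ from Section 8. Every free copy of $\mathcal F_{\mathfrak S,2}$ is a free copy of $\mathcal F$, so $\mathfrak{fr}(\mathcal F_{\mathfrak S,2})>2$. Theorem A is proved. $\blacksquare$

## 10. Raising a counterexample from $m$ to $m+1$ (Theorem B)

To pass from $\omega_m$ to $\omega_{m+1}$, add new points $w$, force one of them to be on top as in Step 1 of Section 9, and let the old family live below it.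

**Lemma 7 (lifting).** Let $\mathcal F$ on $X$ satisfy $\mathfrak{no}(\mathcal F)\le m<\mathfrak{fr}(\mathcal F)$. Let $W=\{w_1,\dots,w_{m+2}\}$ be disjoint from $X$, with these $m+2$ points distinct, and let
$$\mathcal F^+=\{X\cup(W\setminus\{w\}):w\in W\}\cup\{A\cup\{w\}:A\in\mathcal F,\ w\in W\}$$
on $X\cup W$. Then $\mathfrak{no}(\mathcal F^+)=m+1<\mathfrak{fr}(\mathcal F^+)$.

*Proof.*

**Step 1: $\mathfrak{no}(\mathcal F^+)\ge m+1$.** This is Lemma 3, since $|W|=m+2$.

**Step 2: put the new points on top of a given nested-orders family.** Let $\mathfrak S$ be a nested-orders family on $X$ with $\mathcal F\subset\mathcal F_{\mathfrak S,m}$; it exists by Lemma 2 and $\mathfrak{no}(\mathcal F)\le m$. Let $\mathfrak S^+$ be the set of all concatenations of a sequence $(w_{i_1},\dots,w_{i_k})$ with $i_1>\dots>i_k$, $k\ge0$, and a sequence in $\mathfrak S$. This is a nested-orders family on $X\cup W$. Its orders are as follows.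

For $v$ consisting only of $w$'s (including $v=\emptyset$), $\prec_v$ puts first $X$, ordered by $\prec_\emptyset$ of $\mathfrak S$, and then the available $w$'s by index: all of them if $v=\emptyset$, and those of index below $i_k$ if $v=(w_{i_1},\dots,w_{i_k})$. Indeed, $v$ may be followed by a pair $w_l,t$ in $\mathfrak S^+$ iff $w_l$ is available and $t$ is in $X$ or is a $w$ of smaller index; and it may be followed by $s,t$ with $s\in X$ iff $(s,t)\in\mathfrak S$, that is, $t\in X$ and $t\prec_\emptyset s$. For $v=(w_{i_1},\dots,w_{i_k})^\frown v'$ with $v'\in\mathfrak S$ nonempty, $v$ may be followed by exactly what may follow $v'$ in $\mathfrak S$, so $D_v=D_{v'}$ and $\prec_v=\prec_{v'}$.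

**Step 3: $\mathcal F^+\subset\mathcal F_{\mathfrak S^+,m+1}$, hence $\mathfrak{no}(\mathcal F^+)\le m+1$.** Let $(t_1,\dots,t_{m+3})\in\mathfrak S^+$ and $t_1,\dots,t_{m+2}\in A\in\mathcal F^+$; we need $t_{m+3}\in A$. Recall that the terms are distinct and that those in $W$ come first.

Let $A=X\cup(W\setminus\{w\})$. If $t_{m+3}\notin A$, then $t_{m+3}\in W$, so all $m+3$ terms lie in the set $W$ of size $m+2$, which is impossible.

Let $A=A_0\cup\{w\}$ with $A_0\in\mathcal F$. If $t_{m+3}\in W$, then $t_1,\dots,t_{m+2}$ are at least two distinct elements of $A\cap W=\{w\}$, which is impossible. So $t_{m+3}\in X$, and since $A\cap W=\{w\}$, at most the first term lies in $W$. If $t_1=w$, then $(t_2,\dots,t_{m+3})\in\mathfrak S$ and $t_2,\dots,t_{m+2}\in A_0\in\mathcal F_{\mathfrak S,m}$, so $t_{m+3}\in A_0$. If $t_1\in X$, then $(t_1,\dots,t_{m+3})\in\mathfrak S$ and $A_0\in\mathcal F_{\mathfrak S,m+1}$ by Lemma 2, so $t_{m+3}\in A_0$.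

**Step 4: build an adversary on $\omega_{m+1}$.** By (2), let $S_1$ on $\omega_m$ have no free copy of $\mathcal F$. By Test 2, $\mathfrak{fr}(\{W\setminus\{w\}:w\in W\})=m+1>m$. So there is $S_2$ on $\omega_m$ such that for each injection $v:W\to\omega_m$ there is $w\in W$ with $v(w)\in S_2(v(W\setminus\{w\}))$. Fix injections $e_\alpha:\alpha\to\omega_m$ for $\alpha<\omega_{m+1}$ and put
$$S(E)=\bigcup_{\alpha\in E}\ \bigcup_{H\subset E\cap\alpha}e_\alpha^{-1}\big[S_1(e_\alpha[H])\cup S_2(e_\alpha[H])\big],$$
a finite set because the $e_\alpha$ are injective.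

**Step 5: $S$ has no free copy of $\mathcal F^+$.** Suppose $u$ is one, and let $\alpha=u(x^*)=\max u(X\cup W)$.

If $x^*\in X$, the points of $W$ are all below $\alpha$. Let $v=e_\alpha\circ u|_W$, choose $w\in W$ with $v(w)\in S_2(v(W\setminus\{w\}))$, and let $A=X\cup(W\setminus\{w\})\in\mathcal F^+$. Then $\alpha\in u(A)$, and $H=u(W\setminus\{w\})\subset u(A)\cap\alpha$ shows $u(w)\in S(u(A))$. But $u(w)\notin u(A)$, a contradiction.

If $x^*=w\in W$, the points of $X$ are all below $\alpha$. Let $v=e_\alpha\circ u|_X$, an injection of $X$ into $\omega_m$. Let $A\in\mathcal F$ and $x\in X$ with $v(x)\in S_1(v(A))$. With $H=u(A)$ we get $u(x)\in S(u(A\cup\{w\}))$. As $A\cup\{w\}\in\mathcal F^+$ and $u$ is a free copy, $x\in A\cup\{w\}$, so $x\in A$. Thus $v$ is a free copy of $\mathcal F$ for $S_1$, a contradiction.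

Hence $\mathfrak{fr}(\mathcal F^+)>m+1$ by (2). $\square$

**Proof of Theorem B.** Let $\mathcal F_2$ be the family of Section 7 and $\mathcal F_{n+1}=\mathcal F_n^+$. By Theorem A, $\mathfrak{no}(\mathcal F_2)=2<\mathfrak{fr}(\mathcal F_2)$. If $\mathfrak{no}(\mathcal F_n)=n<\mathfrak{fr}(\mathcal F_n)$, then Lemma 7 with $m=n$ gives $\mathfrak{no}(\mathcal F_{n+1})=n+1<\mathfrak{fr}(\mathcal F_{n+1})$. $\blacksquare$
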